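\title{Limiting Ginzburg--Landau vorticities with zero boundary values and the topology of the domain}

\begin{abstract}
Let $\Omega\subset\mathbb{R}^2$ be a smooth bounded domain. We study functions $h\in H^1_0(\Omega)$ for which $\mu=-\Delta h+h$ is a finite measure and the stress tensor $2\,\nabla h\otimes\nabla h-(|\nabla h|^2+h^2)I$ is divergence free. We prove that $h\equiv0$ is the only such function if and only if $\Omega$ is simply connected, and we describe the nontrivial solutions in doubly connected domains. The proof of non-existence follows the top eigenvalue $|\nabla h|^2-h^2$ of the stress tensor and its eigendirection. They satisfy a Cauchy--Riemann system, which bounds the rotation of the direction along the boundary by a quantity with a sign. The regularity up to the boundary that this argument needs comes from Hardy space theory and a reflection.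
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equations}
Let $\Omega\subset\mathbb{R}^2$ be a bounded open set. To a real function $h\in H^1(\Omega)$ we attach the symmetric tensor $T_h$ with entries
\[
(T_h)_{ij}=2\,\partial_ih\,\partial_jh-\bigl(|\nabla h|^2+h^2\bigr)\delta_{ij}\in L^1(\Omega),
\]
and we consider pairs $(h,\mu)$, with $\mu$ a Radon measure on $\Omega$, that satisfy in the sense of distributions
\begin{align}
-\Delta h+h&=\mu\quad\text{in }\Omega,\label{eq:london}\\
\sum_{i=1}^2\partial_i(T_h)_{ij}&=0\quad\text{in }\Omega,\qquad j=1,2.\label{eq:stress}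
\end{align}
These are equilibrium conditions satisfied by the limiting vorticities $\mu$ and the limiting induced magnetic fields $h$ of solutions of the magnetic Ginzburg--Landau equations (Sandier--Serfaty). Equation \eqref{eq:london} asks only that $-\Delta h+h$ be a measure. Equation \eqref{eq:stress} says that $h$ is a critical point of $\int_\Omega(|\nabla h|^2+h^2)\,dx$ under compactly supported deformations of the domain: the derivative of this energy along the flow of $X\in C_c^\infty(\Omega;\mathbb{R}^2)$ is $-\int\sum_{i,j}(T_h)_{ij}\,\partial_iX_j\,dx$.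

For $h\in H^2_{\mathrm{loc}}$ the Leibniz rule gives $\operatorname{div}T_h=2(\Delta h-h)\nabla h=-2\mu\nabla h$. So \eqref{eq:stress} is a weak form of $\mu\nabla h=0$, and it keeps a meaning when $\mu$ is singular and $\nabla h$ is discontinuous on its support. With zero boundary values only this singular regime is of interest. Indeed, let $h\in H^1_0(\Omega)$ and $\mu\in L^2(\Omega)$. Then $h\in H^2_{\mathrm{loc}}$, so $\mu=0$ a.e.\ on $\{\nabla h\ne0\}$, while a.e.\ on $\{\nabla h=0\}$ the second derivatives of $h$ vanish and $\mu=h$. Testing \eqref{eq:london} with $h$ gives $\int(|\nabla h|^2+h^2)=\int_{\{\nabla h=0\}}h^2$, and hence $h\equiv0$, whatever the domain.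

A singular $\mu$ appears already in one dimension. If $h=g(x_1)$, then $(T_h)_{12}=0$ and $(T_h)_{22}$ depends on $x_1$ only, so \eqref{eq:stress} says that $g'^2-g^2$ is constant. The function
\begin{equation}\label{eq:tent}
g(t)=\sinh\bigl(\min(t,2b-t)\bigr),\qquad 0\le t\le 2b,
\end{equation}
vanishes at both ends, has $g'^2-g^2=1$ a.e., and satisfies $-g''+g=2\cosh(b)\,\delta_b$. At the kink $t=b$ the gradient jumps to its opposite, and $T_h$, which is quadratic in $\nabla h$, does not see the jump.

\subsection{The question and the results}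
Two facts are known about solutions with $h=0$ on $\partial\Omega$. If $\Omega$ is a smooth bounded star-shaped domain, then $h\equiv0$. For a suitable annulus $B_R(0)\setminus\overline{B_r(0)}$ with $R>2>r$, there is a nontrivial radial solution, with $\mu$ a nontrivial measure supported on the circle $\{|x|=2\}$. The question posed in \cite{Rodiac} is whether non-existence holds in every simply connected domain: \emph{if $\Omega$ is a smooth bounded simply connected domain and $(h,\mu)$ satisfies \eqref{eq:london}--\eqref{eq:stress} with $h=0$ on $\partial\Omega$, must $h$ vanish identically?}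

The star-shaped case can be seen, formally, from the shape of the domain. Since $T_h$ is symmetric and divergence free, $\operatorname{div}(T_hx)=\operatorname{tr}T_h=-2h^2$. On $\partial\Omega$ the gradient is parallel to the outward normal $\nu$ and $h=0$, so $T_h\nu=|\nabla h|^2\nu$. Integration gives $-2\int_\Omega h^2=\int_{\partial\Omega}|\nabla h|^2\,x\cdot\nu\ge0$ when $\Omega$ is star-shaped about $0$. This uses the sign of $x\cdot\nu$, which is a metric property. An annulus cut by a thin radial channel is simply connected and differs little from a domain that carries a nontrivial solution, so one might guess that it carries one too. It does not: the topology alone decides.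

From now on $\Omega$ is a bounded connected open set with $C^\infty$ boundary. The boundary consists of an outer curve $\gamma_0$ and inner curves $\gamma_1,\dots,\gamma_m$, so $\Omega$ is simply connected if and only if $m=0$. We write $\mathcal{M}(\Omega)$ for the real Radon measures with $|\mu|(\Omega)<\infty$. A \emph{solution} is a pair $(h,\mu)\in H^1_0(\Omega)\times\mathcal{M}(\Omega)$ that satisfies \eqref{eq:london} and \eqref{eq:stress} in $\mathcal{D}'(\Omega)$.

\begin{theorem}\label{thm:A}
If $\Omega$ is simply connected, then every solution has $h\equiv0$, and hence $\mu=0$.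
\end{theorem}

\begin{theorem}\label{thm:B}
If $\Omega$ is not simply connected, then there is a solution with $h\not\equiv0$, $h\ge0$, $\mu\ge0$ and $\mu\ne0$.
\end{theorem}

Thus the non-existence property holds if and only if $\Omega$ is simply connected. With one hole, every nontrivial solution is a folded function, as in \eqref{eq:tent}.

\begin{theorem}\label{thm:C}
Let $m=1$ and let $(h,\mu)$ be a solution with $h\not\equiv0$. Then $|\nabla h|^2$ has a continuous representative on $\overline\Omega$, and $|\nabla h|>|h|$ on $\overline\Omega$. There are a number $L>0$, a function $k\in C^1(\overline\Omega)\cap\bigcap_{p<\infty}W^{2,p}(\Omega)$ with $\nabla k\ne0$ on $\overline\Omega$, $k=0$ on $\gamma_1$, $k=L$ on $\gamma_0$, and a continuous function $f:[0,L]\to\mathbb{R}$ with $f(0)=f(L)=0$ and $f'=\pm1$ with finitely many sign changes $t_1<\dots<t_N$, such that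
\[
h=f(k),\qquad \Delta k=f'(k)f(k)\ \text{ a.e.},\qquad
\mu=-\sum_{i=1}^N[f'](t_i)\,|\nabla k|\,\mathcal{H}^1\llcorner\{k=t_i\},
\]
where $[f'](t_i)=f'(t_i^+)-f'(t_i^-)$. Each $\{k=t_i\}$ is one $C^1$ Jordan curve separating $\gamma_0$ from $\gamma_1$.
\end{theorem}

Here $\mathcal{H}^1\llcorner\Gamma$ is arclength measure on $\Gamma$. In the proof of Theorem~\ref{thm:A}, equation \eqref{eq:london} and the finiteness of $\mu$ enter at one point, through Lemma~\ref{lem:green}. The case of a measure with infinite mass near $\partial\Omega$ is not covered.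

\subsection{Plan}
Section~\ref{sec:complex} writes \eqref{eq:stress} as a $\bar\partial$-equation and gives interior regularity. Section~\ref{sec:mechanism} proves Theorem~\ref{thm:A} by hand for radial functions on a disc and extracts the mechanism. Section~\ref{sec:boundary} extends the regularity across the boundary, and Section~\ref{sec:index} proves an index identity from which Theorem~\ref{thm:A} follows. Sections~\ref{sec:fold} and~\ref{sec:unfold} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

We write $z=x_1+ix_2=re^{i\varphi}$, $\partial_z=\frac12(\partial_1-i\partial_2)$, $\bar\partial=\frac12(\partial_1+i\partial_2)$, so that $\Delta=4\bar\partial\partial_z$ and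
\begin{equation}\label{eq:polar}
2z\,\partial_z=r\partial_r-i\partial_\varphi,\qquad 2\bar z\,\bar\partial=r\partial_r+i\partial_\varphi .
\end{equation}
The unit disc is $\mathbb{D}$, $\mathbb{T}=\partial\mathbb{D}$, and $dA$ is area measure.

\section{The complex form of the stress equation}\label{sec:complex}

The gradient of a solution may jump, so we work with its square. Put
\[
\omega=4(\partial_zh)^2=(\partial_1h-i\partial_2h)^2=\omega_1-i\omega_2,\qquad \omega_1=(\partial_1h)^2-(\partial_2h)^2,\quad \omega_2=2\,\partial_1h\,\partial_2h .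
\]
Then $\omega\in L^1(\Omega)$, $|\omega|=|\nabla h|^2$, and $\omega$ is the trace-free part of the stress tensor:
\begin{equation}\label{eq:matrix}
T_h=\begin{pmatrix}\omega_1&\omega_2\\ \omega_2&-\omega_1\end{pmatrix}-h^2I .
\end{equation}
Equation \eqref{eq:stress} reads $\partial_1\omega_1+\partial_2\omega_2=\partial_1(h^2)$ and $\partial_1\omega_2-\partial_2\omega_1=\partial_2(h^2)$. Since $2\bar\partial\omega=(\partial_1\omega_1+\partial_2\omega_2)-i(\partial_1\omega_2-\partial_2\omega_1)$, it is equivalent to
\begin{equation}\label{eq:dbar}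
\bar\partial\omega=\partial_z(h^2)=2h\,\partial_zh\qquad\text{in }\mathcal{D}'(\Omega).
\end{equation}
So $\omega$ is holomorphic up to a term of lower order.

We recall two facts about $\bar\partial$. For $g\in L^q(\mathbb{C})$ with compact support and $1<q<\infty$, the Cauchy transform $\mathcal{C}g(z)=\frac1\pi\int\frac{g(w)}{z-w}\,dA(w)$ belongs to $W^{1,q}_{\mathrm{loc}}(\mathbb{C})$ and satisfies $\bar\partial\,\mathcal{C}g=g$ (Calder\'on--Zygmund). A distribution annihilated by $\bar\partial$ is a holomorphic function (Weyl's lemma). Together they show that $w\in L^1_{\mathrm{loc}}$ and $\bar\partial w\in L^q_{\mathrm{loc}}$ imply $w\in W^{1,q}_{\mathrm{loc}}$, because $w-\mathcal{C}(\zeta\,\bar\partial w)$ is holomorphic where the cutoff $\zeta$ equals $1$. The next lemma will be used in $\Omega$ and again after a reflection across the boundary.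

\begin{lemma}\label{lem:boot}
Let $U\subset\mathbb{C}$ be open, $w\in L^1_{\mathrm{loc}}(U;\mathbb{C})$ and $u\in H^1_{\mathrm{loc}}(U;\mathbb{R})$. Suppose that the distribution $\bar\partial w$ is a locally integrable function and that $|\bar\partial w|\le C|u|\,|w|^{1/2}$ and $|\nabla u|\le C|w|^{1/2}$ a.e. Then $w$ is continuous, $u$ is locally Lipschitz, and $W=(w,u^2)$ belongs to $W^{1,p}_{\mathrm{loc}}(U;\mathbb{C}^2)$ for all $p<\infty$ and satisfies $|\bar\partial W|\le 2C|W|$ a.e.
\end{lemma}

\begin{proof}
In two dimensions $u\in L^s_{\mathrm{loc}}$ for all $s<\infty$, and $|w|^{1/2}\in L^2_{\mathrm{loc}}$, so $\bar\partial w\in L^q_{\mathrm{loc}}$ for all $q<2$. Hence $w\in W^{1,q}_{\mathrm{loc}}\subset L^{2q/(2-q)}_{\mathrm{loc}}$, and $w\in L^p_{\mathrm{loc}}$ for all $p<\infty$. Then $\nabla u\in L^p_{\mathrm{loc}}$, so $u$ is locally bounded by Morrey's inequality, so $\bar\partial w\in L^p_{\mathrm{loc}}$ and $w\in W^{1,p}_{\mathrm{loc}}$ for all $p<\infty$. Thus $w$ is continuous and $\nabla u$ is locally bounded. Finally $|\bar\partial(u^2)|=|u|\,|\nabla u|\le C|u|\,|w|^{1/2}$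 and $|u|\,|w|^{1/2}\le\frac12(u^2+|w|)\le|W|$.
\end{proof}

By \eqref{eq:dbar}, $|\bar\partial\omega|=|h|\,|\nabla h|=|h|\,|\omega|^{1/2}$, so the lemma applies to $(\omega,h)$ in $\Omega$. From now on $\omega$ and $h$ denote the continuous representatives, and
\[
P=|\omega|-h^2=|\nabla h|^2-h^2\in C(\Omega)\cap W^{1,p}_{\mathrm{loc}}(\Omega)\qquad(p<\infty).
\]
By \eqref{eq:matrix} the eigenvalues of $T_h$ are $\pm|\omega|-h^2$, so $P$ is the larger one, and $T_h\nabla h=P\,\nabla h$. It is the quantity that was constant in one dimension.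

\section{The radial case and the conjugate pair}\label{sec:mechanism}

\subsection{Radial functions on a disc}
Let $\Omega=B_R(0)$ and let $h=g(r)\in H^1_0(\Omega)$ satisfy \eqref{eq:stress}. We show that $g=0$.

By \eqref{eq:polar}, $2\partial_zh=g'(r)e^{-i\varphi}$, so $\omega=\rho(r)e^{-2i\varphi}$ with $\rho=|\omega|=g'^2$ continuous. Again by \eqref{eq:polar},
\[
\bar\partial\omega=\tfrac12e^{-i\varphi}\Bigl(\rho'+\frac{2\rho}{r}\Bigr),\qquad \partial_z(h^2)=\tfrac12e^{-i\varphi}(g^2)',
\]
and \eqref{eq:dbar} becomes
\begin{equation}\label{eq:radial}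
P'(r)=-\frac{2\rho(r)}{r}\le0\qquad\text{for a.e.\ } r\in(0,R).
\end{equation}
Three facts now collide.
\begin{itemize}
\item[(i)] \emph{Topology.} The direction of $\nabla h$ turns once around each circle, so the continuous function $\omega$ must vanish somewhere inside. Here it vanishes at the origin, because $\omega(r)=\rho(r)$ and $\omega(ir)=-\rho(r)$ have the same limit $\omega(0)$. At a zero of $\omega$ we have $P=-h^2\le0$.
\item[(ii)] \emph{Boundary.} As $r\to R$, $P\ge-g^2\to0$.
\item[(iii)] \emph{Monotonicity.} By \eqref{eq:radial}, $P$ is nonincreasing in $r$.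
\end{itemize}
So $P$ starts at $P(0)\le0$, does not increase, and has a limit $\ge0$ at $R$. Hence $P\equiv0$, then $\rho\equiv0$ by \eqref{eq:radial}, and $g\equiv0$. On an annulus fact (i) is lost: $P$ may decrease from one positive boundary value to another.

\subsection{The pair $(P,\theta)$}
Fact (iii) relates the growth of $P$ across the circles to the rotation of $\nabla h$ along them. This relation is general. On the open set $\Omega_*=\{\omega\ne0\}$ write locally $\omega=|\omega|e^{-2i\theta}$ with $\theta$ real, continuous and in $W^{1,p}_{\mathrm{loc}}$. Then $\nabla h=\pm|\omega|^{1/2}(\cos\theta,\sin\theta)$ a.e., so $\theta$ is the angle of the line spanned by $\nabla h$. It is determined modulo $\pi$, and the one-form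
\[
d\theta=-\tfrac12\operatorname{Im}\frac{d\omega}{\omega}
\]
is defined on all of $\Omega_*$, with coefficients in $L^p_{\mathrm{loc}}(\Omega_*)$. Being locally exact, it is closed: $\int d\zeta\wedge d\theta=0$ for $\zeta\in C_c^\infty(\Omega_*)$, by a partition of unity.

\begin{lemma}\label{lem:pair}
Almost everywhere on $\Omega_*$,
\begin{equation}\label{eq:CR}
\partial_1P=-2|\omega|\,\partial_2\theta,\qquad \partial_2P=2|\omega|\,\partial_1\theta,\qquad
dP\wedge d\theta=-\frac{|\nabla P|^2}{2|\omega|}\,dx_1\wedge dx_2 .
\end{equation}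
\end{lemma}

\begin{proof}
Since $2\partial_zh=\pm|\omega|^{1/2}e^{-i\theta}$ and $\bar\partial h=\overline{\partial_zh}$, we have $e^{2i\theta}\partial_zh=\bar\partial h$, whatever the sign. Equation \eqref{eq:dbar} reads $e^{-2i\theta}(\bar\partial|\omega|-2i|\omega|\bar\partial\theta)=2h\,\partial_zh$. Multiplying by $e^{2i\theta}$ turns the right side into $2h\,\bar\partial h=\bar\partial(h^2)$, so $\bar\partial P=2i|\omega|\,\bar\partial\theta$. The real and imaginary parts are the first two identities. They give $|\nabla P|=2|\omega|\,|\nabla\theta|$ and $\partial_1P\,\partial_2\theta-\partial_2P\,\partial_1\theta=-2|\omega|\,|\nabla\theta|^2$, which is the third.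
\end{proof}

In the radial case $\theta=\varphi$ and \eqref{eq:CR} is \eqref{eq:radial}. In general the argument should run as follows. Suppose that $P>0$ near $\partial\Omega$. The zeros of $\omega$ lie in $\{P\le0\}$, so for small $t>0$ they are enclosed by the level set $\{P=t\}$, away from $\partial\Omega$. Along a smooth level curve, oriented as the boundary of $\{P<t\}$ with outward normal $\nu$ and tangent $\tau$, \eqref{eq:CR} gives $\partial_\tau\theta=-\partial_\nu P/(2|\omega|)\le0$. Since $d\theta$ is closed in $\{P>t\}$, the total rotation of $\theta$ along $\partial\Omega$ is also nonpositive. But along $\partial\Omega$ the line of $\nabla h$ is normal, and the normal turns by $2\pi$ along $\gamma_0$ and by $-2\pi$ along each inner curve. Hence $2\pi(1-m)\le0$.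

It is natural to try instead to count the indices of the zeros of $\omega$, but these need not be isolated: $h=\cosh x_1$ satisfies \eqref{eq:london}--\eqref{eq:stress} with $\mu=0$, and $\omega=\sinh^2x_1$ vanishes on a line. Enclosing the zeros by level sets of $P$ avoids this. The level sets need not be smooth, and we shall average over $t$. The serious difficulty is at the boundary. We know only that $h\in H^1_0$, and we need $\omega$ to be continuous up to $\partial\Omega$ with normal direction (Section~\ref{sec:boundary}). Moreover $\omega$ may vanish at boundary points, where $P=0$ and the direction is undefined (Section~\ref{sec:index}).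

\section{Regularity up to the boundary}\label{sec:boundary}

\subsection{Conformal collars}
Equation \eqref{eq:dbar} keeps its form under conformal maps, so we straighten each boundary curve to $\mathbb{T}$. Recall that a conformal map of $\mathbb{D}$ onto the interior of a $C^\infty$ Jordan curve extends to a smooth diffeomorphism of the closures, with nonzero derivative on $\mathbb{T}$ (Kellogg--Warschawski; see \cite[Theorem~3.6]{Pommerenke}). Let $\Psi_0$ be such a map onto the interior of $\gamma_0$. For $j\ge1$ pick a point $z_j$ in the hole bounded by $\gamma_j$. The inversion $z\mapsto1/(z-z_j)$ maps the exterior of $\gamma_j$, with $\infty$, onto the interior of a smooth Jordan curve. Let $\Phi_j$ be a conformal map of $\mathbb{D}$ onto this interior, and $\Psi_j=z_j+1/\Phi_j$. Fix $r_0<1$ so close to $1$ that the zero of each $\Phi_j$ lies in $\{|z|<r_0\}$ and that the $\Psi_j$ map $A=\{r_0<|z|<1\}$ onto pairwise disjoint one-sided neighborhoods of the $\gamma_j$ in $\Omega$, the \emph{collars}. Each $\Psi_j$ is a smooth diffeomorphism on $\overline A$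 with $\Psi_j(\mathbb{T})=\gamma_j$, and $\lambda=|\Psi_j'|^2$ is bounded above and below on $A$.

On $\mathbb{T}$ the vector $z\Psi_j'=\partial_r\Psi_j$ is an outward normal of $\Omega$. Its winding number along a circle $|z|=s$, $r_0<s<1$, run counterclockwise, is
\begin{equation}\label{eq:nu}
\nu_0=1,\qquad \nu_j=-1\quad(j\ge1).
\end{equation}
Indeed $\Psi_0'$ and $\Phi_j'$ have no zeros in $\mathbb{D}$, $\Phi_j$ has one simple zero inside the circle, and $z\Psi_j'=-z\Phi_j'/\Phi_j^2$; the argument principle gives $1$ and $1-2$.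

Fix a collar, write $\Psi=\Psi_j$, and set $u=h\circ\Psi\in H^1(A)$ and
\begin{equation}\label{eq:eta}
\eta=4z^2(\partial_zu)^2=(ru_r-iu_\varphi)^2=(z\Psi')^2\,\omega\circ\Psi .
\end{equation}
The factor $z^2$ measures the direction of the gradient against the radial direction: $\eta\ge0$ means that $\nabla u$ is radial. The last expression shows that $\eta$ is continuous in $A$. Almost everywhere,
\begin{equation}\label{eq:beta}
|\eta|^{1/2}=r|\nabla u|,\qquad \beta:=\Bigl(\frac{|\eta|-\operatorname{Re}\eta}{2}\Bigr)^{1/2}=|u_\varphi|,\qquad \bigl|\eta-|\eta|\bigr|=2|\eta|^{1/2}\beta,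
\end{equation}
the last because $|\eta-|\eta||^2=2|\eta|(|\eta|-\operatorname{Re}\eta)$. By \eqref{eq:dbar} and the chain rule,
\begin{equation}\label{eq:dbareta}
\bar\partial\eta=z^2\Psi'^2\,\overline{\Psi'}\,\bigl(\partial_z(h^2)\bigr)\circ\Psi=\lambda z^2\partial_z(u^2),\qquad |\bar\partial\eta|=\lambda|z|\,|u|\,|\eta|^{1/2}.
\end{equation}
The Dirichlet integral is conformally invariant, so for $\phi\in C_c^\infty(A)$ we have $\int\nabla u\cdot\nabla\phi=\int\phi\circ\Psi^{-1}\,d(\mu-h\,dx)$. Thus $\Delta u$ is a finite measure on $A$.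

\begin{proposition}\label{prop:reflect}
The function $\eta$ extends continuously to $\{r_0<|z|\le1\}$ with $\eta\ge0$ on $\mathbb{T}$, and $u$ extends continuously with $u=0$ on $\mathbb{T}$. Fix $r_1\in(r_0,1)$, and on $A^\#=\{r_1<|z|<1/r_1\}$ define $\eta^\#=\eta$, $u^\#=u$ for $|z|\le1$ and
\[
\eta^\#(z)=\overline{\eta(1/\bar z)},\qquad u^\#(z)=u(1/\bar z)\qquad\text{for }|z|>1.
\]
Then $W^\#=(\eta^\#,(u^\#)^2)\in W^{1,p}_{\mathrm{loc}}(A^\#;\mathbb{C}^2)$ for all $p<\infty$, and $|\bar\partial W^\#|\le C|W^\#|$ a.e.
\end{proposition}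

This is a Schwarz reflection for an almost holomorphic function. To reflect we need real boundary values attained in $L^1(\mathbb{T})$, and at the start $\eta$ is only in $L^1(A)$. The finiteness of $\Delta u$ controls $\nabla u$ in $L^1$ on suitable circles, which puts $\eta$ in $L^{1/2}$ on these circles and gives boundary values $\eta^*\ge0$. The positivity then lifts the exponent from $\frac12$ to $1$. The next two lemmas are these two steps.

\subsection{Functions whose Laplacian is a finite measure}

\begin{lemma}\label{lem:green}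
Let $v\in H^1_0(\mathbb{D})$ and suppose that $\tau=\Delta v$ is a finite measure on $\mathbb{D}$. For $0<\delta\le\frac18$ let $R_\delta=\{1-2\delta<|z|<1-\delta\}$. Then
\[
\frac1\delta\int_{R_\delta}|\nabla v|\,dA\le C|\tau|(\mathbb{D}),\qquad \lim_{\delta\to0}\frac1\delta\int_{R_\delta}|\partial_\varphi v|\,dA=0,
\]
with an absolute constant $C$.
\end{lemma}

\begin{proof}
\emph{Representation.} Let $G(z,w)=\frac1{2\pi}\log\bigl|\frac{z-w}{1-z\bar w}\bigr|=G(w,z)$ be the Green function. Since $|\nabla\operatorname{Re}F|=|F'|$ for holomorphic $F$, and $1-|w|^2\le2(1-|w|)\le2|1-z\bar w|$,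
\begin{equation}\label{eq:gradG}
|\nabla_zG(z,w)|=\frac1{2\pi}\Bigl|\frac1{z-w}+\frac{\bar w}{1-z\bar w}\Bigr|=\frac1{2\pi}\,\frac{1-|w|^2}{|z-w|\,|1-z\bar w|}\le\frac1{\pi|z-w|}.
\end{equation}
For $\phi\in C_c^\infty(\mathbb{D})$ let $\xi=\int G(\cdot,z)\phi(z)\,dA(z)$. Then $\xi\in C^\infty(\overline{\mathbb{D}})$, $\xi=0$ on $\mathbb{T}$ and $\Delta\xi=\phi$. Let $\xi_n=\xi\cdot\zeta(n(1-|z|))$, where $\zeta$ is smooth, $0$ on $[0,1]$ and $1$ on $[2,\infty)$. As $|\xi|\le C(1-|z|)$, the functions $\xi_n\in C_c^\infty(\mathbb{D})$ converge to $\xi$ uniformly, and their gradients are uniformly bounded and converge pointwise. Passing to the limit in $-\int\nabla v\cdot\nabla\xi_n=\int\xi_n\,d\tau$ gives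
\[
\int v\phi=\int v\,\Delta\xi=-\int\nabla v\cdot\nabla\xi=\int\xi\,d\tau .
\]
The norms of $G(\cdot,w)$ and $\nabla_zG(\cdot,w)$ in $L^1(\mathbb{D})$ are bounded uniformly in $w$, so Fubini's theorem gives $v=\int G(\cdot,w)\,d\tau(w)$ and $\nabla v=\int\nabla_zG(\cdot,w)\,d\tau(w)$ a.e.

\emph{A uniform bound.} We claim that $\frac1\delta\int_{R_\delta}|\nabla_zG(z,w)|\,dA(z)\le C$ for all $w\in\mathbb{D}$. (On a single circle no such bound holds, since $1/|z-w|$ is not integrable on a circle through $w$; this is why we average over $R_\delta$.) By rotation let $w=\varrho\in[0,1)$, $d=1-\varrho$, and $z=re^{i\varphi}\in R_\delta$ with $|\varphi|\le\pi$; note that $r\ge\frac34$. If $\varrho<\frac12$, then $|z-w|\ge\frac14$, the integrand is bounded, and $|R_\delta|\le C\delta$. Let $\varrho\ge\frac12$. From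
\[
|z-w|^2=(r-\varrho)^2+4r\varrho\sin^2\tfrac\varphi2,\qquad |1-z\bar w|^2=(1-r\varrho)^2+4r\varrho\sin^2\tfrac\varphi2
\]
and $1-r\varrho\ge d$ we get $|z-w|\ge c(|r-\varrho|+|\varphi|)$ and $|1-z\bar w|\ge c(d+|\varphi|)$; also $1-|w|^2\le2d$. Note that $|r-\varrho|=|d-(1-r)|$ and $\delta<1-r<2\delta$.

If $d\ge4\delta$, then $|r-\varrho|\ge d/2$, so the integrand is at most $Cd/(d+|\varphi|)^2$. Its integral in $\varphi$ is at most $2C$, and $r$ ranges over an interval of length $\delta$.

If $d<4\delta$, then $|r-\varrho|\le4\delta$. Where $|\varphi|\le\delta$ the integrand is at most $C/(|r-\varrho|+|\varphi|)$ by \eqref{eq:gradG}; in the variables $(r-\varrho,\varphi)$ we integrate at most $C/|y|$ over a subset of the disc $|y|\le5\delta$ and obtain at most $C\delta$. Where $|\varphi|>\delta$ the integrand is at most $Cd/\varphi^2\le4C\delta/\varphi^2$, whose integral in $\varphi$ is at most $8C$. This proves the claim, and the first assertion follows from the representation of $\nabla v$.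

\emph{The tangential derivative.} For fixed $w$ the function $\partial_\varphi G(\cdot,w)$ is continuous near $\mathbb{T}$ and vanishes on $\mathbb{T}$, so $\frac1\delta\int_{R_\delta}|\partial_\varphi G(z,w)|\,dA(z)\to0$. These quantities are bounded uniformly in $w$ by the claim, and $|\tau|$ is finite. Dominated convergence gives the second assertion.
\end{proof}

\subsection{Positive boundary values in the Hardy class of exponent one half}
For $0<p<\infty$ the Hardy space, written $\mathbf{H}^p$ to distinguish it from Sobolev spaces, consists of the holomorphic $K$ on $\mathbb{D}$ with $\sup_{r<1}M_p(K,r)<\infty$, where $M_p(K,r)=\int_0^{2\pi}|K(re^{i\varphi})|^p\,d\varphi$. We use three standard facts.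
\begin{itemize}
\item[(H1)] $M_p(K,r)$ is nondecreasing in $r$, because $|K|^p$ is subharmonic.
\item[(H2)] If $K\in\mathbf{H}^p$, the radial limit $K^*$ exists a.e.\ on $\mathbb{T}$, and $\int_0^{2\pi}|K(re^{i\varphi})-K^*(e^{i\varphi})|^p\,d\varphi\to0$ as $r\to1$ \cite[Theorem~2.6]{Duren}. In particular, for $K=\sum_{n\ge0}K_nz^n\in\mathbf{H}^1$ the Fourier coefficients of $K^*$ are $K_n$ for $n\ge0$ and $0$ for $n<0$.
\item[(H3)] If $K\in\mathbf{H}^p$ and $K\not\equiv0$, then $K=BF$, where $F\in\mathbf{H}^p$ has no zeros in $\mathbb{D}$ and $B$ is holomorphic with $|B|\le1$ in $\mathbb{D}$ and $|B^*|=1$ a.e.\ (the Blaschke product of the zeros of $K$).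
\end{itemize}

\begin{lemma}\label{lem:hardy}
Let $K\in\mathbf{H}^{1/2}$, and suppose that $K^*=\eta^*-Y$ a.e.\ with $\eta^*\ge0$ and $Y\in L^1(\mathbb{T})$. Then $K\in\mathbf{H}^1$.
\end{lemma}

The proof is a perturbed Neuwirth--Newman argument. If $Y=0$, then $K=Bg^2$ and $K^*=|K^*|$ give $B^*g^*=\overline{g^*}$; one side has only frequencies $\ge0$ and the other only frequencies $\le0$, so $g$ is constant.

\begin{proof}
Let $K\not\equiv0$, write $K=BF$ as in (H3), and let $g=\sum g_nz^n$ be a holomorphic square root of $F$. Then $g$ and $Bg$ belong to $\mathbf{H}^1$, $K^*=B^*(g^*)^2$ and $|K^*|=g^*\overline{g^*}$. Put $\kappa=B^*g^*-\overline{g^*}$, so that $g^*\kappa=K^*-|K^*|$. We have two bounds: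
\[
\bigl|K^*-|K^*|\bigr|\le|K^*-\eta^*|+\bigl||\eta^*|-|K^*|\bigr|\le2|Y|,\qquad \bigl|K^*-|K^*|\bigr|\le2|g^*|^2 .
\]
Their product gives $|g^*|^2|\kappa|^2\le4|Y|\,|g^*|^2$. Since $\kappa=0$ where $g^*=0$, we get $|\kappa|^2\le4|Y|$ a.e., and $\kappa\in L^2(\mathbb{T})$. By (H2), for $n\ge1$ the Fourier coefficient of $\kappa$ of order $-n$ is $-\overline{g_n}$. Hence $\sum|g_n|^2<\infty$, and $M_1(K,r)\le M_2(g,r)\le2\pi\sum|g_n|^2$.
\end{proof}

The exponent $\frac12$ cannot be lowered: $K=-\bigl(\frac{1+z}{1-z}\bigr)^2$ has $K^*=\cot^2(\varphi/2)\ge0$ and lies in $\mathbf{H}^p$ for $p<\frac12$, since $|1-re^{i\varphi}|\ge c|\varphi|$ for $r\ge\frac12$, but $K^*\notin L^1(\mathbb{T})$. So the $L^1$ bound on $\nabla v$ in Lemma~\ref{lem:green} is exactly what the argument needs.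

\subsection{Proof of Proposition~\ref{prop:reflect}}

\emph{Step 1: good circles.} Let $\zeta$ be a smooth radial function equal to $1$ near $\mathbb{T}$ and to $0$ on $\{|z|\le r_1\}$, and let $v=\zeta u$. Then $v\in H^1_0(\mathbb{D})$, as the limit of $\zeta\cdot(h_n\circ\Psi)$ with $h_n\in C_c^\infty(\Omega)$, $h_n\to h$ in $H^1$. The distribution $\Delta v=\zeta\Delta u+2\nabla\zeta\cdot\nabla u+u\Delta\zeta$ is a finite measure. Lemma~\ref{lem:green} and \eqref{eq:beta} give, for small $\delta$,
\[
\int_{1-2\delta}^{1-\delta}\!\!\int_0^{2\pi}|\eta|^{1/2}\,d\varphi\,dr\le C_1\delta,\qquad \int_{1-2\delta}^{1-\delta}\!\!\int_0^{2\pi}\beta\,d\varphi\,dr\le\epsilon_\delta\,\delta,\qquad 0<\epsilon_\delta\to0 .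
\]
By Chebyshev's inequality, the radii $r\in(1-2\delta,1-\delta)$ with $\int|\eta|^{1/2}d\varphi>3C_1$ have measure at most $\delta/3$, and those with $\int\beta\,d\varphi>3\epsilon_\delta$ have measure at most $\delta/3$. So there are $r_n\to1$ with
\begin{equation}\label{eq:good}
\int_0^{2\pi}|\eta(r_ne^{i\varphi})|^{1/2}\,d\varphi\le 3C_1,\qquad\int_0^{2\pi}\beta(r_ne^{i\varphi})\,d\varphi\to0 .
\end{equation}

\emph{Step 2: the holomorphic part of $\eta$.} Let $A_1=\{r_1<|z|<1\}$. Since $u\in L^6(A)$ and $\nabla u\in L^2(A)$, \eqref{eq:dbareta} gives $\bar\partial\eta\in L^{3/2}(A_1)$. Let $Y_0=\mathcal{C}(\mathbf{1}_{A_1}\bar\partial\eta)\in W^{1,3/2}_{\mathrm{loc}}(\mathbb{C})$. Then $K=\eta-Y_0$ is holomorphic in $A_1$, and $Y_0=\eta-K$ is continuous there. For $r_1<r<r'<1$,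
\[
\int_0^{2\pi}|Y_0(r'e^{i\varphi})-Y_0(re^{i\varphi})|\,d\varphi\le\frac1{r_1}\int_{\{r<|z|<r'\}}|\nabla Y_0|\,dA ;
\]
this holds for smooth functions and passes to the continuous function $Y_0$ by mollification. As $\nabla Y_0\in L^1(A_1)$, the functions $Y_0(r\,\cdot)$ converge in $L^1(\mathbb{T})$ as $r\to1$. The Laurent expansion splits $K=K_1+K_2$, with $K_1$ holomorphic in $\mathbb{D}$ and $K_2$ holomorphic in $\{|z|>r_1\}$. Therefore
\[
\eta=K_1+Y_1\ \text{ in }A_1,\qquad Y_1=Y_0+K_2,\qquad Y_1(r\,\cdot)\to Y\ \text{ in }L^1(\mathbb{T}).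
\]

\emph{Step 3: boundary values.} From $|K_1|^{1/2}\le|\eta|^{1/2}+|Y_1|^{1/2}$, \eqref{eq:good} and the Cauchy--Schwarz inequality, $M_{1/2}(K_1,r_n)$ is bounded, and $K_1\in\mathbf{H}^{1/2}$ by (H1). Let $\eta^*=K_1^*+Y$, which is finite a.e. Along a subsequence of $r_n$ we have $Y_1(r_n\,\cdot)\to Y$ and $\beta(r_n\,\cdot)\to0$ a.e., and $K_1(r_n\,\cdot)\to K_1^*$ a.e.\ by (H2). So $\eta(r_n\,\cdot)\to\eta^*$ a.e., and the last identity in \eqref{eq:beta} gives $\eta^*=|\eta^*|\ge0$ a.e. Lemma~\ref{lem:hardy} now yields $K_1\in\mathbf{H}^1$, and by (H2)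
\begin{equation}\label{eq:L1}
\eta(r\,\cdot)\to\eta^*\quad\text{in }L^1(\mathbb{T})\text{ as }r\to1 .
\end{equation}

\emph{Step 4: reflection.} Off $\mathbb{T}$ the function $\eta^\#$ is continuous and locally in $W^{1,p}$; let $F^\#$ be its $\bar\partial$-derivative there. For $|z|>1$, the chain rule gives $\partial_z[\eta(1/\bar z)]=-z^{-2}(\bar\partial\eta)(1/\bar z)$, so $F^\#(z)=-\overline{z^{-2}(\bar\partial\eta)(1/\bar z)}$. The inversion is conformal up to orientation with dilation $|z|^{-2}$, so $|\nabla u^\#(z)|=|z|^{-2}|\nabla u(1/\bar z)|$. With \eqref{eq:beta} and \eqref{eq:dbareta} we obtain, a.e.\ on $A^\#$,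
\begin{equation}\label{eq:sharp}
|F^\#|\le C|u^\#|\,|\eta^\#|^{1/2},\qquad |\nabla u^\#|=|z|^{-1}|\eta^\#|^{1/2}.
\end{equation}
The even reflection $u^\#$ lies in $H^1(A^\#)$, since both pieces have trace zero on $\mathbb{T}$. Hence $\eta^\#$ and $F^\#$ are integrable on $A^\#$. It remains to see that $\bar\partial\eta^\#$ has no part concentrated on $\mathbb{T}$. Let $\phi\in C_c^\infty(A^\#)$. Green's formula $\int_D\bar\partial(\eta^\#\phi)\,dA=\frac1{2i}\oint_{\partial D}\eta^\#\phi\,dz$ in $\{r_1<|z|<r\}$ and in $\{1/r<|z|<1/r_1\}$ gives the boundary terms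
\[
\frac r2\int_0^{2\pi}\eta(re^{i\varphi})\,\phi(re^{i\varphi})\,e^{i\varphi}\,d\varphi
\qquad\text{and}\qquad
-\frac1{2r}\int_0^{2\pi}\overline{\eta(re^{i\varphi})}\,\phi(e^{i\varphi}/r)\,e^{i\varphi}\,d\varphi .
\]
By \eqref{eq:L1}, and because $\eta^*$ is real, their sum tends to $0$ as $r\to1$. So $\int(\eta^\#\bar\partial\phi+\phi F^\#)\,dA=0$, that is, $\bar\partial\eta^\#=F^\#$ in $\mathcal{D}'(A^\#)$.

By \eqref{eq:sharp}, Lemma~\ref{lem:boot} applies to $(\eta^\#,u^\#)$ on $A^\#$ and gives the assertions on $W^\#$. The continuous representative of $\eta^\#$ equals $\eta^*$ a.e.\ on $\mathbb{T}$ by \eqref{eq:L1}, so it is $\ge0$ on $\mathbb{T}$. The continuous function $u^\#$ has trace zero, so it vanishes on $\mathbb{T}$. \qed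

\medskip
By \eqref{eq:eta}, $\omega\in C(\overline\Omega)\cap W^{1,p}(\Omega)$ for all $p<\infty$, and $h$ and $P$ are continuous on $\overline\Omega$, with
\begin{equation}\label{eq:Pcollar}
P\circ\Psi=\frac{|\eta|}{|z|^2\lambda}-u^2\quad\text{in each collar}.
\end{equation}

\section{The index identity and the proof of Theorem~\ref{thm:A}}\label{sec:index}

\subsection{Boundary zeros}
On $\mathbb{T}$ we have $P\circ\Psi=\eta/\lambda\ge0$. Near a boundary zero of $\eta$ both terms in \eqref{eq:Pcollar} are small, and we must compare them and compute how $\arg\eta$ turns. The inequality $|\bar\partial W^\#|\le C|W^\#|$ does this, because it forces $W^\#$ to vanish like a holomorphic function. It holds for the pair $(\eta^\#,(u^\#)^2)$ and not for $\eta^\#$ alone, as the example $h=\cosh x_1$ shows in the interior.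

\begin{lemma}[similarity principle]\label{lem:sim}
Let $U\subset\mathbb{C}$ be open and connected, let $W\in W^{1,p}_{\mathrm{loc}}(U;\mathbb{C}^2)$ with $p>2$, and suppose that $|\bar\partial W|\le C_{\mathcal{K}}|W|$ a.e.\ on each compact $\mathcal{K}\subset U$. Then either $W\equiv0$, or the zeros of $W$ are isolated and at each zero $z_0$
\[
W(z)=(z-z_0)^n\bigl(c+o(1)\bigr)\quad(z\to z_0)
\]
with an integer $n\ge1$ and $c\in\mathbb{C}^2\setminus\{0\}$.
\end{lemma}

\begin{proof}
Regard $W$ as a column, and let $S=(\bar\partial W)\,W^*/|W|^2$ where $W\ne0$ and $S=0$ elsewhere; here $W^*$ is the conjugate transpose. The matrix $S$ is locally bounded, and $\bar\partial W=SW$ a.e., since $\bar\partial W=0$ a.e.\ on $\{W=0\}$. Let $z_0\in U$ and let $B$ be a disc of radius $\rho$ about $z_0$. For $g\in L^\infty(B)$ and $z\in B$ we have $|\mathcal{C}(\mathbf{1}_Bg)(z)|\le\frac1\pi\|g\|_\infty\int_{|w-z|<2\rho}|w-z|^{-1}dA=4\rho\|g\|_\infty$. Choose $\rho$ with $4\rho\|S\|_{L^\infty(B)}\le\frac14$. Then $M\mapsto I+\mathcal{C}(\mathbf{1}_BSM)$ is a contraction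 on bounded matrix functions on $B$, and its fixed point satisfies $\|M\|_\infty\le\frac43$ and $\|M-I\|_\infty\le\frac13$. So $M$ is invertible, $M\in W^{1,s}(B)$ for all $s<\infty$, $M$ is continuous, and $\bar\partial M=SM$. The function $F=M^{-1}W$ satisfies
\[
\bar\partial F=M^{-1}\bigl(\bar\partial W-(\bar\partial M)M^{-1}W\bigr)=M^{-1}(SW-SW)=0,
\]
so $W=MF$ on $B$ with $F$ holomorphic. If $W(z_0)=0$, either $F\equiv0$ on $B$, or $F=(z-z_0)^nF_1$ with $n\ge1$ and $F_1(z_0)\ne0$, which is the expansion with $c=M(z_0)F_1(z_0)$. The set of accumulation points of zeros of $W$ is closed in $U$, and it is open by this alternative; so it is empty or all of $U$.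
\end{proof}

\begin{lemma}\label{lem:zeros}
Let $(h,\mu)$ be a solution with $h\not\equiv0$. In each collar $\eta$ has finitely many zeros $p_i$ on $\mathbb{T}$, and there are integers $n_i\ge1$ and numbers $c_i\ne0$ with
\begin{equation}\label{eq:order}
\eta^\#=(z-p_i)^{n_i}\bigl(c_i+o(1)\bigr),\qquad (u^\#)^2=o\bigl(|z-p_i|^{n_i}\bigr)\qquad(z\to p_i).
\end{equation}
There is $r_*\in(r_1,1)$ such that, in every collar,
\begin{itemize}
\item[(a)] $P\circ\Psi>0$, and hence $\eta\ne0$, on $\{r_*\le|z|<1\}$;
\item[(b)] for $r_*\le s<1$ the winding number of $\eta$ along $|z|=s$ is $-\frac12\sum_in_i$, the sum being over the zeros on $\mathbb{T}$ in this collar.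
\end{itemize}
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:boot} and~\ref{lem:sim}, the pair $(\omega,h^2)\not\equiv0$ has isolated zeros in the connected set $\Omega$. So $W^\#\not\equiv0$ on the connected set $A^\#$, and Lemma~\ref{lem:sim} applies to it by Proposition~\ref{prop:reflect}. On $\mathbb{T}$ we have $W^\#=(\eta,0)$, so the zeros of $\eta$ on the compact set $\mathbb{T}$ are isolated zeros of $W^\#$ and are finite in number. At such a zero, $W^\#=(z-p_i)^{n_i}(c+o(1))$ with $c=(c',c'')\ne0$. If $c''\ne0$, then along a ray from $p_i$ on which $(z-p_i)^{n_i}c''$ is a negative number the second component $(u^\#)^2$ would have negative real part near $p_i$. Such a ray exists because $n_i\ge1$, and the reflection has made all directions available. So $c''=0$ and $c'\ne0$, which is \eqref{eq:order}.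

(a) Near a point of $\mathbb{T}$ with $\eta>0$, \eqref{eq:Pcollar} is positive by continuity, since $u=0$ there. In a punctured neighborhood of $p_i$, \eqref{eq:order} gives $u^2=o(|\eta|)$, so \eqref{eq:Pcollar} is positive for $|z|<1$. Finitely many such neighborhoods cover $\mathbb{T}$.

(b) The function $\eta$ is continuous and nonzero on $E=\{r_*\le|z|\le1\}\setminus\{p_i\}$. For small $\rho<1-s$, let $\Gamma_\rho$ be obtained from $\mathbb{T}$ by replacing each arc $\mathbb{T}\cap B_\rho(p_i)$ by the arc $\partial B_\rho(p_i)\cap\overline{\mathbb{D}}$. Radial projection deforms $\Gamma_\rho$ inside $E$ to a loop on $|z|=s$ that winds once about $0$, so we may compute on $\Gamma_\rho$. On the remaining arcs of $\mathbb{T}$ we have $\eta>0$, and $\arg\eta$ does not change. The arc around $p_i$ is run clockwise about $p_i$ (for $p_i=1$, from near $1-i\rho$ through $1-\rho$ to near $1+i\rho$), and $\arg(z-p_i)$ changes by $-\pi+o(1)$ as $\rho\to0$. By \eqref{eq:order}, $\arg\eta$ changes by $-n_i\pi+o(1)$. The total does not depend on $\rho$, so it equals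 $-\pi\sum n_i$.
\end{proof}

\subsection{The identity}
We now carry out the argument of Section~\ref{sec:mechanism}, averaging over level sets of $P$ and over curves parallel to the boundary. Fix $r_*<r<r'<1$ and a smooth $\psi_0:[0,1]\to[0,1]$ with $\psi_0=1$ on $[0,r]$, $0<\psi_0<1$ on $(r,r')$ and $\psi_0=0$ on $[r',1]$. Define $\psi\in C_c^\infty(\Omega)$ by $\psi\circ\Psi_j(z)=\psi_0(|z|)$ in each collar and $\psi=1$ outside the collars. The support of $d\psi$ is a compact subset of $\bigcup_j\Psi_j(\{r\le|z|\le r'\})$, so by Lemma~\ref{lem:zeros}(a) there is $\varepsilon_0>0$ with $P>2\varepsilon_0$ on $\operatorname{supp}d\psi$.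

\begin{proposition}\label{prop:index}
Let $(h,\mu)$ be a solution with $h\not\equiv0$, and let $n=\sum n_i\ge0$, the sum being over the zeros of $\eta$ on $\mathbb{T}$ in all collars. For $0<\varepsilon<\varepsilon_0$,
\begin{equation}\label{eq:index}
0\le\frac1{2\varepsilon}\int_{\{\varepsilon<P<2\varepsilon\}}\psi\,\frac{|\nabla P|^2}{|\omega|}\,dx=2\pi(m-1)-\frac\pi2\,n .
\end{equation}
\end{proposition}

\begin{proof}
We compute $\int d\psi\wedge d\theta$ in two ways.

\emph{From the inside.} The form $d\theta$ is defined only off the zeros of $\omega$, which we cut away with a function of $P$; a function of $|\omega|$ would also remove them, but it is $dP\wedge d\theta$ that has a sign. Let $\chi=\chi_\varepsilon(P)$, where $\chi_\varepsilon(t)$ is $0$ for $t\le\varepsilon$, $1$ for $t\ge2\varepsilon$, and linear in between. By the chain rule for piecewise linear functions, $\chi\in W^{1,p}_{\mathrm{loc}}(\Omega)$ and $d\chi=\varepsilon^{-1}\mathbf{1}_{\{\varepsilon<P<2\varepsilon\}}\,dP$ a.e. On $\operatorname{supp}\chi$ we have $|\omega|\ge P\ge\varepsilon$,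 so $\psi\chi\in W^{1,2}$ has compact support in $\Omega_*$. Its mollifications have supports in a fixed compact subset of $\Omega_*$, on which $d\theta\in L^2$, and they converge in $W^{1,2}$. Since $d\theta$ is closed, $\int d(\psi\chi)\wedge d\theta=0$. As $\chi=1$ on $\operatorname{supp}d\psi$, Lemma~\ref{lem:pair} gives
\[
\int d\psi\wedge d\theta=-\int\psi\,d\chi\wedge d\theta=\frac1{2\varepsilon}\int_{\{\varepsilon<P<2\varepsilon\}}\psi\,\frac{|\nabla P|^2}{|\omega|}\,dx .
\]

\emph{From the boundary.} In the collar of $\gamma_j$, \eqref{eq:eta} gives $\omega\circ\Psi_j=\eta/(z\Psi_j')^2$, so on $\{r_*<|z|<1\}$ the pullback of $d\theta$ is $d\arg(z\Psi_j')-\frac12\,d\arg\eta$. For a.e.\ $s$ the restriction of the continuous Sobolev function $\eta$ to $|z|=s$ is absolutely continuous, with tangential derivative given by the weak gradient. For such $s$, \eqref{eq:nu} and Lemma~\ref{lem:zeros}(b) give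
\[
\oint_{|z|=s}d\theta=2\pi\nu_j+\frac\pi2\,n^{(j)},
\]
where $n^{(j)}$ is the sum of the $n_i$ in this collar. The maps $\Psi_j$ preserve orientation, $ds\wedge d\varphi$ is positive, and $\int_r^{r'}\psi_0'\,ds=-1$. Hence
\[
\int d\psi\wedge d\theta=\sum_{j=0}^m\int_r^{r'}\psi_0'(s)\Bigl(\oint_{|z|=s}d\theta\Bigr)ds=-2\pi(1-m)-\frac\pi2\,n.\qedhere
\]
\end{proof}

Boundary zeros only lower the right side of \eqref{eq:index}, so they do not disturb the count.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $m=0$ and $h\not\equiv0$, then \eqref{eq:index} gives $0\le-2\pi-\frac\pi2n<0$. Hence $h\equiv0$, and $\mu=-\Delta h+h=0$.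
\end{proof}

\section{Folding: proof of Theorem~\ref{thm:B}}\label{sec:fold}

The kink in \eqref{eq:tent} disappears if we reflect the descending half: the function $k$ equal to $g$ on $[0,b]$ and to $2\ell-g$ on $[b,2b]$, with $\ell=\sinh b$, is $C^1$ and increases from $0$ to $2\ell$. We reverse this. We find a $C^1$ function $k$ that equals $0$ on some boundary curves and $2\ell$ on the others, and fold it at height $\ell$. On $\{k<\ell\}$ we need $\Delta k=k$, and on $\{k>\ell\}$ we need $\Delta k=-(2\ell-k)$. This is the Euler--Lagrange equation of an energy with a bounded potential.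

Let $m\ge1$, and split $\partial\Omega=\Gamma_0\cup\Gamma_1$ into two disjoint nonempty unions of components. Fix $\ell>0$ and put
\[
f(t)=\max\{\min(t,2\ell-t),0\},\qquad Q=\tfrac12f^2,\qquad E(k)=\int_\Omega\bigl(\tfrac12|\nabla k|^2+Q(k)\bigr)\,dx .
\]
The function $Q\ge0$ is bounded, Lipschitz, and $C^1$ except at $t=\ell$. We have $Q'(t)=t$ on $[0,\ell)$, $Q'(t)=-(2\ell-t)$ on $(\ell,2\ell]$, and $Q=0$ outside $(0,2\ell)$.

\emph{The minimizer.} Let $k_0\in C^\infty(\overline\Omega)$ equal $0$ near $\Gamma_0$ and $2\ell$ near $\Gamma_1$, and minimize $E$ over $k_0+H^1_0(\Omega)$. A minimizing sequence is bounded in $H^1$ by Poincar\'e's inequality; a subsequence converges weakly in $H^1$ and a.e.; the Dirichlet term is weakly lower semicontinuous, and the $Q$ term converges by dominated convergence. So there is a minimizer $k$. Its truncation $\tilde k=\min(\max(k,0),2\ell)$ is admissible, $Q(\tilde k)=Q(k)$, and $\int|\nabla k|^2=\int|\nabla\tilde k|^2+\int|\nabla(k-\tilde k)|^2$. Minimality forces $k-\tilde k\in H^1_0(\Omega)$ to have zero gradient,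 so $0\le k\le2\ell$.

\emph{The equation.} The corner of $Q$ at $\ell$ is a local maximum, with one-sided slopes $\pm\ell$, so a minimizer does not stay on it. For $\phi\in C_c^\infty(\Omega)$, dominated convergence gives the derivative of $E(k+s\phi)$ at $s=0^+$, and minimality gives
\[
0\le\int_\Omega\nabla k\cdot\nabla\phi+\int_{\{k\ne\ell\}}Q'(k)\phi-\ell\int_{\{k=\ell\}}|\phi| .
\]
Adding the inequalities for $\phi$ and $-\phi$ gives $\int_{\{k=\ell\}}|\phi|=0$, so $\{k=\ell\}$ is a null set. The same two inequalities then give $\Delta k=Q'(k)\in L^\infty(\Omega)$. By the $L^p$ theory of the Dirichlet problem in a smooth domain, applied to $k-k_0$, we get $k\in W^{2,p}(\Omega)$ for all $p<\infty$, and so $k\in C^1(\overline\Omega)$.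

Let $h=f(k)=\ell-|k-\ell|\ge0$. It is Lipschitz on $\overline\Omega$ and vanishes on $\partial\Omega$, so $h\in H^1_0(\Omega)$.

\emph{Equation \eqref{eq:stress}.} Almost everywhere $\nabla h=\pm\nabla k$, so $\omega=4(\partial_zk)^2\in W^{1,p}(\Omega)$ and
\[
\bar\partial\omega=8\,\partial_zk\,\bar\partial\partial_zk=2\,\partial_zk\,\Delta k=2Q'(k)\,\partial_zk=\partial_z\bigl(2Q(k)\bigr)=\partial_z(h^2).
\]
This is \eqref{eq:dbar}.

\emph{Equation \eqref{eq:london}.} On the open set $\{k<\ell\}$ we have $h=k$ and $\Delta h=\Delta k=h$; on the open set $\{k>\ell\}$ we have $h=2\ell-k$ and $\Delta h=-\Delta k=h$. So the distribution $\mu=-\Delta h+h$ is supported in $\{k=\ell\}$, which is a compact subset of $\Omega$ because $k\in\{0,2\ell\}$ on $\partial\Omega$. Its sign comes from Kato's inequality $\Delta|w|\ge\operatorname{sgn}(w)\Delta w$ for $w=k-\ell\in W^{2,p}$, which is the limit as $\epsilon\to0$ of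
\[
\Delta\sqrt{w^2+\epsilon^2}=\frac{w\,\Delta w}{\sqrt{w^2+\epsilon^2}}+\frac{\epsilon^2|\nabla w|^2}{(w^2+\epsilon^2)^{3/2}}\ge\frac{w\,\Delta w}{\sqrt{w^2+\epsilon^2}} .
\]
Here $\operatorname{sgn}(k-\ell)\Delta k=-h$ a.e., so $-\Delta h=\Delta|k-\ell|\ge-h$ and $\mu\ge0$. A nonnegative distribution is a Radon measure, and one with compact support in $\Omega$ is finite.

\emph{Nontriviality.} This is where $m\ge1$ is used. The continuous function $k$ takes the values $0$ and $2\ell$ on the connected set $\overline\Omega$, so it takes the value $\ell$, and there $h=\ell>0$. If $\mu$ were zero, testing $-\Delta h+h=0$ with $h\in H^1_0(\Omega)$ would give $h\equiv0$. \qed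

\section{Unfolding: proof of Theorem~\ref{thm:C}}\label{sec:unfold}

Let $m=1$ and $h\not\equiv0$. This is the borderline case of \eqref{eq:index}: the right side is $-\frac\pi2n\le0$, so $n=0$ and the integral vanishes. We deduce that $\omega$ has no zeros, orient the line field $\theta$ continuously, and integrate it to obtain $k$.

\emph{Step 1: $P>0$ on $\overline\Omega$.} Since $n=0$, we have $\eta>0$ on $\mathbb{T}$ in both collars, so $P>0$ on $\partial\Omega$ by \eqref{eq:Pcollar}. The integral in \eqref{eq:index} is zero for every $\varepsilon\in(0,\varepsilon_0)$, and countably many intervals $(\varepsilon,2\varepsilon)$ cover $(0,2\varepsilon_0)$. So $\nabla P=0$ a.e.\ on $\{\psi>0\}\cap\{0<P<2\varepsilon_0\}$, and the continuous function $\min(\max(P,0),2\varepsilon_0)$ has zero gradient a.e.\ on $\{\psi>0\}$. This open set is connected, being the image of $\Omega$ under the map that compresses $r<|z|<1$ radially onto $r<|z|<r'$ in each collar. It contains a point where $d\psi\ne0$, and there $P>2\varepsilon_0$. Hence $P\ge2\varepsilon_0$ on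 $\{\psi>0\}$. On the rest of $\Omega$, $P>0$ by Lemma~\ref{lem:zeros}(a). Thus $|\nabla h|^2=|\omega|$ is continuous on $\overline\Omega$ and $|\omega|>h^2$ there. In particular $\omega$ has no zeros in $\overline\Omega$.

\emph{Step 2: the potential $k$.} Let $c_s=\Psi_0(\{|z|=s\})$, $r_*\le s<1$. This curve goes once around the hole, and every closed curve in the doubly connected domain $\Omega$ is homotopic in $\Omega$ to a multiple of it. Along $c_s$ the function $\omega\circ\Psi_0=\eta/(z\Psi_0')^2$ has winding number $0-2$, by Lemma~\ref{lem:zeros}(b) and \eqref{eq:nu}. So $\omega$ has even winding number along every closed curve, and it has a continuous square root $V$ in $\Omega$. Near a boundary point $V$ agrees up to sign with a local root of $\omega\in C(\overline\Omega)$, so $V\in C(\overline\Omega)$. It has no zeros, and $\nabla V=\nabla\omega/(2V)$ gives $V\in W^{1,p}(\Omega)$ for all $p<\infty$.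

Since $(2\partial_zh)^2=V^2$, we have $2\partial_zh=\sigma V$ a.e.\ with a measurable $\sigma=\pm1$, and \eqref{eq:dbar} gives $2\bar\partial V=\bar\partial\omega/V=2h\,\partial_zh/V=\sigma h$. Write $V=X_1-iX_2$ with $X=(X_1,X_2)$ real. Then $2\bar\partial V=\operatorname{div}X-i(\partial_1X_2-\partial_2X_1)$, and therefore
\begin{equation}\label{eq:X}
\operatorname{curl}X=0,\qquad\operatorname{div}X=\sigma h,\qquad\nabla h=\sigma X\qquad\text{a.e.}
\end{equation}
On $\mathbb{T}$, in the collar of $\gamma_j$, we have $V\circ\Psi_j=\pm\sqrt\eta/(z\Psi_j')$ with a sign that is constant by continuity. So $X_1+iX_2=\overline V=\pm\sqrt\eta\,z\Psi_j'/\lambda$ is normal to $\gamma_j$. Replacing $V$ by $-V$ if necessary, we assume that $X$ points outward along $\gamma_0$.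

The continuous curl-free field $X$ is locally the gradient of a $C^1$ function, so its circulation along closed curves in $\Omega$ is a homotopy invariant. The circulation along $c_s$ does not depend on $s$ and tends to the circulation along $\gamma_0$, which is zero. Hence $X=\nabla k$ in $\Omega$, with $k\in C^1(\overline\Omega)\cap W^{2,p}(\Omega)$ for all $p<\infty$, $\nabla k\ne0$ on $\overline\Omega$, and $k$ constant on each $\gamma_j$. The function $k$ has no interior extremum. Its minimum over $\overline\Omega$ is not attained on $\gamma_0$, where the outward derivative is positive, so it is attained exactly on $\gamma_1$. As $k$ is not constant, its maximum is attained exactly on $\gamma_0$. Adding a constant, we have $k=0$ on $\gamma_1$, $k=L>0$ on $\gamma_0$, and $0<k<L$ in $\Omega$.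

\emph{Step 3: level sets.} For $0<t<L$ the set $\Gamma_t=\{k=t\}$ is a nonempty compact subset of $\Omega$ and, by the implicit function theorem, a $C^1$ one-manifold, that is, a finite union of disjoint $C^1$ Jordan curves. If $k=t$ on the boundary of a nonempty open set with closure in $\Omega$, then $k$ has an extremum, hence a critical point, in that set, which is impossible. A component of $\Gamma_t$ that does not enclose the hole bounds such a set. Two components that both enclose the hole are nested, and the region between them is such a set. So $\Gamma_t$ is a single Jordan curve that encloses the hole and separates $\gamma_0$ from $\gamma_1$.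

\emph{Step 4: $h$ is a function of $k$.} Near a point of $\Omega$ where, say, $\partial_1k\ne0$, the map $x\mapsto(s,y)=(k(x),x_2)$ is a $C^1$ diffeomorphism onto a neighborhood containing a rectangle. In these coordinates $h$ is Lipschitz, and $\nabla h=\sigma\nabla k$ gives $\partial_yh=0$ and $\partial_sh=\sigma$ a.e. So on the rectangle $h$ is a Lipschitz function of $s$ alone, with derivative $\sigma=\pm1$ a.e. Thus $h$ is locally constant on the connected curve $\Gamma_t$, and $h=f(k)$ for a function $f$ on $(0,L)$ that is locally Lipschitz with $|f'|=1$ a.e.; moreover $\sigma=f'(k)$ a.e. Such an $f$ is $1$-Lipschitz and extends to $[0,L]$, with $f(0)=f(L)=0$ because $h$ and $k$ are continuous on $\overline\Omega$ and $h=0$ on $\partial\Omega$. By \eqref{eq:X}, $\Delta k=\sigma h=f'(k)f(k)$ a.e.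

\emph{Step 5: finitely many kinks.} Each kink of $f$ should carry a mass of $\mu$ equal to twice the flux
\[
a(t)=\int_{\Gamma_t}|\nabla k|\,d\mathcal{H}^1 ,
\]
so we show that $a$ is bounded below and regular, and then use $|\mu|(\Omega)<\infty$. We have $|\nabla k|\ge c'>0$ on $\overline\Omega$. The curve $\Gamma_t$ encloses a fixed disc contained in the hole, so its length is at least the diameter of that disc. Hence $a\ge c>0$. Recall the coarea formula $\int_\Omega g\,|\nabla k|\,dx=\int_0^L\bigl(\int_{\Gamma_t}g\,d\mathcal{H}^1\bigr)dt$. For $\phi\in C_c^\infty(0,L)$ the function $\phi(k)$ is in $C^1_c(\Omega)$, and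
\[
\int_0^La\,\phi'\,dt=\int_\Omega\nabla k\cdot\nabla\bigl(\phi(k)\bigr)\,dx=-\int_\Omega\phi(k)\,\Delta k\,dx=-\int_0^L\phi(t)\Bigl(\int_{\Gamma_t}\frac{\Delta k}{|\nabla k|}\,d\mathcal{H}^1\Bigr)dt .
\]
The inner integral has $L^1(0,L)$ norm at most $\int_\Omega|\Delta k|$, so $a\in W^{1,1}(0,L)$, and $1/a\in W^{1,1}(0,L)$ as well. Next we test \eqref{eq:london} with $\phi(k)$, which is allowed because mollifications of $\phi(k)$ converge in $C^1$ with supports in a fixed compact set:
\[
\int_0^Lf'a\,\phi'\,dt=\int_\Omega\nabla h\cdot\nabla\bigl(\phi(k)\bigr)\,dx=\int_\Omega\phi(k)\,d(\mu-h\,dx).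
\]
The right side is at most $(|\mu|(\Omega)+\|h\|_{L^1})\sup|\phi|$ in absolute value, so $f'a\in BV(0,L)$. On an interval, functions of bounded variation are bounded and form an algebra, so $f'=(f'a)\cdot(1/a)\in BV(0,L)$. Its right-continuous representative takes only the values $\pm1$, and each change of sign adds $2$ to the variation. So there are finitely many sign changes $t_1<\dots<t_N$ in $(0,L)$.

\emph{Step 6: the measure.} Put $t_0=0$ and $t_{N+1}=L$, let $\sigma_i$ be the value of $f'$ on $(t_i,t_{i+1})$, and let $\Omega_i=\{t_i<k<t_{i+1}\}$. On $\Omega_i$ we have $\nabla h=\sigma_i\nabla k$ and $h=\sigma_i^2f(k)=\sigma_i\Delta k$. The curves $\Gamma_{t_i}$ are null sets, so for $\phi\in C_c^\infty(\Omega)$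
\[
\int\phi\,d\mu=\int_\Omega(\nabla h\cdot\nabla\phi+h\phi)\,dx=\sum_{i=0}^N\sigma_i\int_{\Omega_i}\operatorname{div}(\phi\nabla k)\,dx .
\]
The field $\phi\nabla k$ is continuous, lies in $W^{1,p}$ and has compact support in $\Omega$, so the divergence theorem holds for it on each $\Omega_i$, by mollification. The outward normal of $\Omega_i$ is $\nabla k/|\nabla k|$ on $\Gamma_{t_{i+1}}$ and $-\nabla k/|\nabla k|$ on $\Gamma_{t_i}$, and $\phi$ vanishes near $\gamma_0$ and $\gamma_1$. Collecting the two contributions on each curve,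
\[
\int\phi\,d\mu=\sum_{i=1}^N(\sigma_{i-1}-\sigma_i)\int_{\Gamma_{t_i}}\phi\,|\nabla k|\,d\mathcal{H}^1=-\sum_{i=1}^N[f'](t_i)\int_{\Gamma_{t_i}}\phi\,|\nabla k|\,d\mathcal{H}^1 .
\]
This completes the proof. \qed

\begin{remark}
Step 5 is a second use of the finiteness of $\mu$. The one-dimensional model shows what it excludes: $g(t)=\sinh\bigl(\operatorname{dist}(t,\{2^{-i}:i\ge0\})\bigr)$ on $(0,1)$ has $g'^2-g^2=1$ a.e.\ and vanishes at both ends, while $-g''+g$ is a locally finite measure with infinitely many atoms, each of mass at least $2$ in absolute value, accumulating at $t=0$.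
\end{remark}

\begin{thebibliography}{9}

\bibitem{Duren}
Duren, \emph{Theory of $H^p$ Spaces}.

\bibitem{Pommerenke}
Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\bibitem{Rodiac}
R\'emy Rodiac, \emph{Description of limiting vorticities for the magnetic 2D Ginzburg-Landau equations}, arXiv:1803.02239 (2018).

\end{thebibliography}
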